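# A Helly-type theorem for centrally symmetric convex position

## 1. What the 438-point subsets decide

A *convex body* in the plane is a compact convex set with nonempty interior. A planar set is in *c.s.c. position* (centrally symmetric convex position) if it is contained in the boundary of a centrally symmetric convex body.

**Theorem 1.** Let $X$ be a finite planar set such that every subset of at most $438$ points is in c.s.c. position. Then $X$ is in c.s.c. position.

**Theorem 2.** (a) Theorem 1 holds for every bounded set $X\subset\mathbb R^2$; boundedness cannot be dropped. (b) There is a $9$-point set that is not in c.s.c. position although each of its proper subsets is.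

These statements answer a question from the paper of Alexey Garber and Edgardo Roldán-Pensado, "On a Helly-type question for central symmetry", arXiv:1801.07238 (2018): is there a positive integer $k$ such that, for every finite planar set $X$, if any $k$ points of $X$ are in c.s.c. position, then all of $X$ is? Here "any $k$ points" means every subset with at most $k$ points, which rules out the vacuous case $|X|<k$. Theorem 1 says yes, with $k=438$. Theorem 2(b) says that every admissible $k$ is at least $9$, because its $9$-point set passes the test for every $k\le 8$ and fails as a whole. So the least admissible $k$ lies between $9$ and $438$. No claim is made that $438$ is optimal.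

In plain words: we want to know whether a set of points can be threaded by one closed convex curve with a center of symmetry, and we may only look at $438$ points at a time. Each small subset may use its own curve and its own center. The theorem says that a common center can then be found.

A set is in *convex position* if it lies on the boundary of some convex body; collinear triples are allowed. We call a set *feasible* if it is in c.s.c. position. Subsets of feasible sets are feasible. A body is symmetric about the point $t/2$ exactly when it is invariant under $s\mapsto t-s$; we always record a center by the vector $t$, twice the center.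

## 2. Feasible and infeasible sets with few points

Two tools cover the small cases and return later.

**Fact 1 (hull test).** Let $F$ be a set of points, bounded and not collinear, and let $t\in\mathbb R^2$. Then $F$ lies on the boundary of a convex body symmetric about $t/2$ if and only if no point of $F$ lies in $\operatorname{int}\operatorname{conv}(F\cup(t-F))$.

*Proof.* If $F\subset\partial K$ with $K$ symmetric about $t/2$, then $F\cup(t-F)\subset K$, so $\operatorname{int}\operatorname{conv}(F\cup(t-F))\subset\operatorname{int}K$, and this contains no point of $F$. Conversely, let $C=\operatorname{conv}(F\cup(t-F))$. Its closure is compact, symmetric about $t/2$, and has interior because $F$ is not collinear. A convex set with interior and its closure have the same interior, so $F\subset\partial\overline C$. $\square$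

**Fact 2 (half-turn chains).** Let $x_1,\dots,x_m$, $m\ge3$, be distinct points, not all collinear, with $e_i=x_{i+1}-x_i$. Suppose the arguments $\theta_i$ of the $e_i$ can be chosen with $\theta_1\le\theta_2\le\dots\le\theta_{m-1}\le\theta_1+\pi$. Then $x_1,\dots,x_m$ lie on the boundary of a convex polygon symmetric about $t_0/2$, where $t_0=x_1+x_m$.

*Proof.* Consider the closed path starting at $x_1$ with successive edge vectors $w_1,\dots,w_r=e_1,\dots,e_{m-1},-e_1,\dots,-e_{m-1}$. Their sum is zero. The vertices of the path are $x_1,\dots,x_m$ and then $x_m-(x_2-x_1)=t_0-x_2$, and so on up to $t_0-x_{m-1}$; this set is invariant under $s\mapsto t_0-s$, since $x_1$ and $x_m$ are exchanged. The arguments $\theta_1,\dots,\theta_{m-1},\theta_1+\pi,\dots,\theta_{m-1}+\pi$ are nondecreasing and at most $\theta_1+2\pi$.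

Fix an edge $w_i$ and run once around the path beginning with $w_i$. The arguments of the edges, measured from that of $w_i$, are nondecreasing from $0$ to at most $2\pi$. Hence the cross products $w_i\times w$ of the successive edges $w$ are first $\ge0$ (angles in $[0,\pi]$) and then $\le0$ (angles in $[\pi,2\pi]$). Their partial sums start at $0$, first do not decrease, then do not increase, and end at $0$. So all partial sums are $\ge0$, which says that every vertex is on the closed left side of the line carrying the edge $w_i$. So each edge lies on a supporting line of the convex hull of the vertices, hence on its boundary. The hull has interior because $x_1,\dots,x_m$ are not collinear. $\square$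

**Collinear sets and two parallel lines.** A bounded collinear set lies on a side of a rectangle. A bounded set on two parallel lines lies on two opposite sides of a long rectangle. Both are feasible.

**Three noncollinear points.** Take them in counterclockwise order. The turning from $e_1$ to $e_2$ is less than $\pi$, and Fact 2 gives the parallelogram with vertices $x_1,x_2,x_3,x_1+x_3-x_2$.

**Four points in convex position, not collinear.** Let $y_1,\dots,y_4$ be their counterclockwise order on the boundary of their hull, and let $\varepsilon_i\in[0,\pi)$ be the turning angle at $y_i$. These sum to $2\pi$, so $\varepsilon_2+\varepsilon_3\le\pi$ or $\varepsilon_4+\varepsilon_1\le\pi$. In the first case the chain $y_1,y_2,y_3,y_4$ turns by at most $\pi$, in the second the chain $y_3,y_4,y_1,y_2$ does; Fact 2 applies. For five points the source quotes as known that convex position again suffices, so every admissible $k$ is at least $6$; we will not use this.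

**Six points: a triangle with its side midpoints.** Let $T=ABC$ be a triangle and let $X$ consist of $A,B,C$ and the three midpoints. This $X$ lies on $\partial T$, so it is in convex position, but it is not feasible. Indeed, let $K$ be a convex body with $X\subset\partial K$. A supporting line of $K$ at the midpoint of $BC$ cannot separate $B$ from $C$, so it contains both, and $K$ lies on one side of line $BC$. The same holds for the other two sides, so $K\subset T$. Since $K\ni A,B,C$, we get $K=T$, which is not centrally symmetric. Yet every proper subset is feasible. If the midpoint of $BC$ is removed, the parallelogram $A,B,B+C-A,C$ has the remaining five points on its boundary. If $A$ is removed, the remaining points lie on line $BC$ and on the parallel line through the midpoints of $AB$ and $AC$. So already by hand, $k\ge6$. Section 11 improves this to $9$.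

## 3. Why Helly's theorem does not apply to the set of centers

We recall two textbook results. *Helly's theorem in the plane*: if finitely many (at least three) convex sets in the plane have the property that any three have a common point, then all have a common point. *Steinitz' theorem in the plane*: a point of $\operatorname{int}\operatorname{conv}Z$ lies in $\operatorname{int}\operatorname{conv}Z'$ for some $Z'\subset Z$ with $|Z'|\le4$.

For a finite set $F$ let $C(F)$ be the set of $t$ such that no point of $F$ lies in $\operatorname{int}\operatorname{conv}(F\cup(t-F))$. By Fact 1, a finite noncollinear $X$ is feasible iff $C(X)\neq\emptyset$. By Steinitz' theorem,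
$$C(X)=\bigcap_{F\subset X,\ |F|\le5}C(F):$$
if $x\in X$ is in $\operatorname{int}\operatorname{conv}(X\cup(t-X))$, then it is in the interior of the hull of at most four points of $X\cup(t-X)$, and these come from at most four points of $X$. If the sets $C(F)$ were convex, Helly's theorem would finish the problem with $k=15$, because three sets $F$ have together at most $15$ points.

They are not convex, already for three points. Let $F=\{(0,1),(-1,0),(1,0)\}$.

- For the center $(0,-1)$, i.e. $t=(0,-2)$, the set $F\cup(t-F)$ consists of the vertices $(0,1),(-1,0),(-1,-2),(0,-3),(1,-2),(1,0)$ of a convex hexagon. So $t\in C(F)$.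
- For the center $(2,1)$, i.e. $t=(4,2)$, the six points in counterclockwise order are $(-1,0),(1,0),(4,1),(5,2),(3,2),(0,1)$, with edge vectors $(2,0),(3,1),(1,1)$ and their negatives. This is a convex hexagon, so $t\in C(F)$.
- The midpoint of the two centers is $(1,0)$, a point of $F$. The center of a centrally symmetric convex body is an interior point, so $t=(2,0)\notin C(F)$.

So the obstruction is exactly non-convexity. What changes between the two hexagons is the order in which the points of $F$ and of $t-F$ interlace. The plan is therefore to split the condition into pieces with a fixed left-to-right order. In each piece the condition on $t$ becomes an intersection of half-planes, and a substitute for Helly's theorem works there. The real work is in what to do when the order changes.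

## 4. Chords of concave functions, and centerpoints

Write $p=(p_x,p_y)$. "Left, right, above, below" refer to these coordinates. For $p_x\ne q_x$ let $\mathrm{sl}(p,q)$ be the slope of line $pq$. For points we write $p<_xq$ for $p_x<q_x$, and $p\le_xq$ for $p_x\le q_x$.

**Fact 3 (chord slopes).** Let $f:\mathbb R\to\mathbb R$ be concave, $p<q$, $p'<q'$, $p\le p'$, $q\le q'$. Then the slope of $f$ over $[p,q]$ is at least its slope over $[p',q']$. If equality holds and $(p,q)\neq(p',q')$, then $f$ is affine on $[p,q']$.

*Proof.* By the three-chord inequality, $\mathrm{slope}[p,q]\ge\mathrm{slope}[p,q']\ge\mathrm{slope}[p',q']$. If all are equal and $q<q'$, then $f$ agrees with its chord over $[p,q']$ at the interior point $q$; if $q=q'$, then $p<p'$ and it agrees at the interior point $p'$. A concave function that meets its chord at an interior point $m$ equals the chord on the whole interval: it is never below the chord there, and if it were above at some $s$, say $s<m$, then the slope from $s$ to $m$ would be smaller than that of the chord, and concavity would put $f(q')$ strictly below the chord's end. The case $s>m$ is symmetric. $\square$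

**Fact 4 (concave graphs).** A finite set lies on the graph of a concave function $\mathbb R\to\mathbb R$ iff distinct points have distinct $x$-coordinates and for any three of its points $p<_xq<_xr$ the point $q$ is on or above line $pr$. It suffices to check triples that are consecutive in the $x$-order.

*Proof.* Necessity is concavity. If the condition holds for consecutive triples, the slopes of consecutive segments are nonincreasing, so the piecewise linear interpolation, extended linearly beyond the two ends, is concave. $\square$

For $p<_xq<_xr$ the following are equivalent: $q$ is on or above line $pr$; $p$ is on or below line $qr$; $r$ is on or below line $pq$. All say $\det(q-p,r-p)\le0$.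

**Fact 5 (centerpoint theorem).** For $n$ points in the plane, counted with multiplicity, there is a point $c$ in their convex hull such that every closed half-plane containing $c$ contains at least $n/3$ of them.

The form we need is for $n=10$: *a closed half-plane $H$ missing at most $3$ of the ten points contains $c$.* Otherwise the open half-plane complementary to $H$ contains $c$, hence contains a closed half-plane through $c$. That one has at least $10/3$, so at least $4$, of the points, and $H$ misses all of them.

## 5. A symmetric body as one concave curve

Let $K$ be a convex body symmetric about $t/2$, lying between a lower boundary $g$ and an upper boundary $f$. Symmetry says $g(s)=t_y-f(t_x-s)$. So a point $v$ is on the lower boundary iff $t-v$ is on the upper boundary. If we know which points of $X$ lie above (call them $\alpha$) and which below (call them $\lambda$), then $X\subset\partial K$ turns into: the set $\alpha\cup(t-\lambda)$ lies on the graph of *one* concave function. The unknown is the translation vector $t$ of the set $-\lambda$.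

**Definition.** Let $\alpha,\beta$ be finite nonempty planar sets, each with pairwise distinct $x$-coordinates. The elements of the disjoint union $\alpha\sqcup\beta$ are called *labels*. The *position at $t\in\mathbb R^2$* of $a\in\alpha$ is $a$; that of $b\in\beta$ is $b+t$. A set of labels is *good at $t$* if its positions at $t$ lie on the graph of a concave function.

A label of $\alpha$ and a label of $\beta$ may have the same position; that is allowed. By Fact 4, if there are at least three labels, then all labels are good at $t$ iff every triple of labels is good at $t$.

**Example.** Let $\alpha=\{(-1,0),(0,1),(1,0)\}$ and $\beta=\{(0,0)\}$, so the position of the single $\beta$-label at $t$ is $t$. By Fact 4 all labels are good at $t$ in exactly these cases: $t_y\le 1+t_x$ when $t_x<-1$; $1+t_x\le t_y\le1-t_x$ when $-1<t_x<0$; $1-t_x\le t_y\le1+t_x$ when $0<t_x<1$; $t_y\le1-t_x$ when $t_x>1$; and $t\in\alpha$ when $t_x\in\{-1,0,1\}$. Between consecutive values $-1,0,1$ the good set is an intersection of half-planes. At these values the order changes and the good set is pinched to one point.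

**Proposition A.** Let $N\ge110$, let $z_1,\dots,z_N$ be distinct labels, and let $t^1,\dots,t^N\in\mathbb R^2$ satisfy:

- (H1) all labels except $z_i$ are good at $t^i$, witnessed by a concave $f^i$;
- (H2) $t^i_x=t^j_x$ implies $t^i=t^j$.

Then there is $t$ with $\min_it^i_x\le t_x\le\max_it^i_x$ such that all labels are good at $t$.

The proof occupies Sections 6 to 9. First we see why it suffices.

### Theorem 1 from Proposition A

**Step 1: a minimal counterexample.** This step replaces "all small subsets" by "all proper subsets". Suppose Theorem 1 fails. Some infeasible finite set has all subsets of at most $438$ points feasible. Let $X$ be a minimal infeasible subset of it, $n=|X|$. Then $n\ge439$ and every proper subset of $X$ is feasible.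

By Section 2, $X$ is not collinear. Nor is any $X\setminus\{x\}$ collinear: if it lay on a line $\ell$, then $x\notin\ell$, and $X$ would lie on $\ell$ and the parallel to $\ell$ through $x$, hence be feasible. Finally $X$ is in convex position. Otherwise some $x\in X$ lies in $\operatorname{int}\operatorname{conv}X$. Steinitz' theorem gives $Z'\subset X$, $|Z'|\le4$, with $x\in\operatorname{int}\operatorname{conv}Z'$; we may remove $x$ from $Z'$, since $x$ is not a vertex of $\operatorname{conv}Z'$. Then the subset $Z'\cup\{x\}$ of at most five points is not in convex position, contradicting its feasibility.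

For each $x\in X$ choose $t^x$ such that $X\setminus\{x\}$ lies on the boundary of a convex body symmetric about $t^x/2$.

**Step 2: coordinates.** This step removes accidental coincidences of $x$-coordinates. Choose the coordinate axes, avoiding finitely many directions, such that

- distinct points of $X$ have distinct $x$-coordinates;
- for $u,v,z\in X$: $t^z_x=u_x+v_x$ only if $t^z=u+v$;
- for $z,w\in X$: $t^z_x=t^w_x$ only if $t^z=t^w$.

Each condition asks that finitely many nonzero vectors are not vertical. Let $l,r$ be the leftmost and rightmost points of $X$.

**Step 3: four classes.** This step makes the bodies for different $x$ look alike near their ends. Let $x\in X\setminus\{l,r\}$, $Y=X\setminus\{x\}$, $t=t^x$, $H=\operatorname{conv}(Y\cup(t-Y))$. Since $Y$ is not collinear, $H$ has interior, and $Y\subset\partial H$ by Fact 1. Distinct points of $Y\cup(t-Y)$ have distinct $x$-coordinates: this is clear inside $Y$ and inside $t-Y$, and $u_x=t_x-v_x$ forces $t=u+v$, that is, $u=t-v$. So $H$ has no vertical edges.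

If $t_x\ge l_x+r_x$, then the leftmost points of $Y$ and $t-Y$ are $l$ and $t-r$, and $t_x-r_x\ge l_x$, with equality only if $t=l+r$, that is $t-r=l$. So $l$ is the leftmost and $t-l$ the rightmost point of $H$. Put $x$ in class $(B,+)$ if $r$ is on the upper boundary of $H$ (the two extreme points count as being on it), and in class $(B,-)$ otherwise.

If $t_x<l_x+r_x$, then $t-r$ is the leftmost and $r$ the rightmost point of $H$. Put $x$ in class $(A,+)$ if $l$ is on the upper boundary, in $(A,-)$ otherwise.

The reflection $(s,y)\mapsto(-s,y)$ exchanges the roles of $l$ and $r$ and reverses the inequality for $t_x$, so it carries $(A,\pm)$ into $(B,\pm)$ of the reflected set. The reflection $(s,y)\mapsto(s,-y)$ carries $(B,-)$ into $(B,+)$, since a point of $\partial H$ not on the upper boundary is on the lower one. All properties from Steps 1 and 2 survive. As $n-2\ge437=4\cdot109+1$, some class has at least $110$ elements. After reflecting, class $(B,+)$ has at least $110$ elements $x_1,\dots,x_N$. Put $t^i=t^{x_i}$. In particular $t^i_x\ge l_x+r_x$ for all $i$.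

**Step 4: the two sets and (H1), (H2).** This step produces the input of Proposition A. Let $\alpha$ be the set of points of $X$ on the upper boundary of $\operatorname{conv}X$, so $l,r\in\alpha$. Let $\lambda=X\setminus\alpha$; these points are on the lower boundary of $\operatorname{conv}X$, because $X$ is in convex position and $\operatorname{conv}X$ has no vertical edge. Let $\beta=-(\lambda\cup\{l\})$. The extra element $-l$ will be used at the end to close up the body. Let $z_i$ be the label $x_i\in\alpha$ if $x_i\in\alpha$, and the label $-x_i\in\beta$ if $x_i\in\lambda$. These labels are distinct, and none of them is $l,r\in\alpha$ or $-l\in\beta$, since $x_i\ne l,r$.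

*Example of the translation.* For $X=\{(0,0),(1,1),(2,-1),(3,0)\}$ we get $\alpha=\{(0,0),(1,1),(3,0)\}$, $\lambda=\{(2,-1)\}$, $\beta=\{(-2,1),(0,0)\}$. At $t=(3,0)$ we have $\beta+t=\{(1,1),(3,0)\}$, so $\alpha\cup(\beta+t)=\alpha$ lies on a concave graph; the corresponding body is the parallelogram with vertex set $X$.

Property (H2) is the third coordinate condition. For (H1), let $t=t^i$, $Y=X\setminus\{x_i\}$, and write $H=\{(s,y):g(s)\le y\le f(s)\}$ over $[l_x,t_x-l_x]$, with $f$ concave and piecewise linear, $g$ convex, $g(s)=t_y-f(t_x-s)$, and $f=g$ at both ends because there are no vertical edges.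

Let $v\in Y\cap\alpha$, $v\ne l,r$. Then $v$ is on the upper boundary of $\operatorname{conv}X$ and belongs to $\operatorname{conv}Y\subset\operatorname{conv}X$, so it is on the upper boundary of $\operatorname{conv}Y$. As $\operatorname{conv}Y$ has interior and projects onto $[l_x,r_x]$ with $v_x$ in the open interval, a point of $\operatorname{conv}Y\subset H$ lies strictly below $v$. Now $v\in\partial H$ and $l_x<v_x<r_x\le t_x-l_x$, so $v$ is on the graph of $f$ or of $g$; it cannot be on that of $g$, so it is on that of $f$. In the same way (with "above" for "below") each $v\in Y\cap\lambda$ is on the graph of $g$, so $t-v$ is on the graph of $f$. The points $l$ and $t-l$ are the ends of the graph of $f$. The point $r$ is on it by definition of class $(B,+)$. Extend $f$ linearly to $\mathbb R$; the result is concave and contains the positions at $t^i$ of all labels except $z_i$. This is (H1).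

**Step 5: building the body.** This step converts the output of Proposition A into a symmetric body. The proposition gives $t$ with $t_x\ge\min_it^i_x\ge l_x+r_x$ and a concave $f:\mathbb R\to\mathbb R$ whose graph contains $\alpha\cup(\beta+t)$. Let $J=[l_x,t_x-l_x]$; it contains $[l_x,r_x]$. Put $g(s)=t_y-f(t_x-s)$ and
$$K=\{(s,y):s\in J,\ g(s)\le y\le f(s)\}.$$
Since $l\in\alpha$ and $-l\in\beta$, $f(l_x)=l_y$ and $f(t_x-l_x)=t_y-l_y$. Hence also $g(l_x)=l_y$ and $g(t_x-l_x)=t_y-l_y$. So $f$ and $g$ agree at both ends of $J$ with the chord from $l$ to $t-l$, and by concavity of $f$ and convexity of $g$, $f\ge\text{chord}\ge g$ on $J$. So $K$ is compact and convex, and it is symmetric about $t/2$ by the definition of $g$. The points of $\alpha$ lie on the graph of $f$ over $J$. For $v\in\lambda$, $t-v$ is on the graph of $f$, so $v$ is on the graph of $g$ over $J$. If $K$ has interior, then $X\subset\partial K$ and $X$ is feasible, a contradiction. If $K$ has no interior, then $f=g$ on $J$, so both equal the chord there and $X$ is collinear, which Step 1 excludes. This proves Theorem 1, given Proposition A. $\blacksquare$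

## 6. Thresholds and half-planes

We begin the proof of Proposition A. Choosing $110$ of the indices and renumbering, we may take $N=110$ and $t^1_x\le t^2_x\le\dots\le t^{110}_x$.

**Step 1: what is free.** This step disposes of triples that do not feel $t$ and of many equal $t^i$. Each triple of labels avoids some $z_i$, hence is good at some $t^i$. The goodness of a triple inside $\alpha$, or inside $\beta$, does not depend on $t$. So such *pure* triples are good at every $t$; in particular $\alpha$ lies on a concave graph, and so does $\beta$. A triple that is not pure is called *mixed*.

If four of the $t^i$ equal the same point $t$, then each triple avoids one of the four corresponding $z_i$, so every triple is good at $t$ and we are done. So assume from now on that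
$$\text{every point occurs at most three times among the }t^i. \tag{1}$$
With (H2): among any four indices, two have different $t_x$.

**Step 2: thresholds.** This step locates the order changes. For $(a,b)\in\alpha\times\beta$ let $d_{ab}=a_x-b_x$, the *threshold* of the pair. For $t_x<d_{ab}$ the position of $b$ is strictly left of $a$; for $t_x>d_{ab}$ it is strictly right; for $t_x=d_{ab}$ the two have equal $x$. In the example of Section 5 the thresholds are $-1,0,1$.

Suppose a mixed triple $S$ has a fixed strict $x$-order for $t_x$ in some interval. By the remark after Fact 4, goodness for such $t$ is the sign condition $\det\le0$ for the three positions in this order. The determinants of $(a,a',b+t)$ and $(a,b+t,b'+t)$ are affine in $t$ with linear parts $(a'-a)\times t$ and $t\times(b'-b)$, which are nonzero. So there is a closed half-plane $H_S$ such that, for $t_x$ in the interval, $S$ is good at $t$ iff $t\in H_S$. Its boundary has slope $\mathrm{sl}(a,a')$ or $\mathrm{sl}(b,b')$, respectively. Moreover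
$$t^i_x\text{ in the interval and }z_i\notin S\quad\Longrightarrow\quad t^i\in H_S. \tag{2}$$

**Step 3: blocks.** This step fixes the bookkeeping. Put $L=\{1,\dots,10\}$, $M=\{11,\dots,100\}$, $R=\{101,\dots,110\}$, and divide $M$ into consecutive blocks $B_1,\dots,B_9$ of ten indices. For a set $E$ of consecutive indices let $\mathrm{range}(E)=[t^{\min E}_x,t^{\max E}_x]$. Let
$$\Phi=\{(a,b)\in\alpha\times\beta:\ d_{ab}\in\mathrm{range}(M)\}.$$

## 7. A block without thresholds

**Case 0: some block $B_s$ has no threshold in $\mathrm{range}(B_s)$.** Here the half-planes of (2) are all available at once, and the centerpoint replaces Helly's theorem. All labels have a fixed order for $t_x\in\mathrm{range}(B_s)$, strict for any two labels. For each mixed triple $S$ the half-plane $H_S$ contains all $t^i$, $i\in B_s$, except at most three, namely those with $z_i\in S$. Let $c$ be the centerpoint of the ten points $t^i$, $i\in B_s$. By Fact 5, $c$ lies in every $H_S$. As $c$ is in their convex hull, $c_x\in\mathrm{range}(B_s)$, so mixed triples are good at $c$; pure ones always are. So all labels are good at $c$. $\square$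

This argument stops as soon as thresholds occur in the range of every block, since then the half-planes $H_S$ may change from one side of a threshold to the other, and (2) says nothing about a whole block. The next lemma shows that two "independent" order changes are very restrictive. Small example: $\alpha=\beta=\{(0,0),(1,0)\}$, where the pairs of equal points both have threshold $0$. If $t_y\ne0$, the positions at $t$ are never concave: if some $\alpha$- and $\beta$-positions have equal $x$, this is immediate; otherwise two positions are at height $0$ and two at height $t_y$, and in $x$-order the heights either alternate, or the two equal heights come first and then the two others, giving consecutive slopes $0,\ne0,0$. (No other pattern occurs, since both pairs have length $1$.) So all labels are good exactly on the line $t_y=0$. When two disjoint pairs change their order, everything is forced onto a line.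

**Lemma 1.** Let $a\ne a'$ in $\alpha$, $b\ne b'$ in $\beta$, let $t_x\le d_{ab},d_{a'b'}\le t'_x$, and let $\{a,a',b,b'\}$ be good at $t$ and at $t'$. Then $\mathrm{sl}(a,a')=\mathrm{sl}(b,b')$, and $b+t,\ b'+t,\ b+t',\ b'+t'$ all lie on line $aa'$.

*Proof.* We compare two chords at $t$ and at $t'$. Exchanging the two pairs if necessary, let $a<_xa'$. At $t$ we have $b+t\le_xa$ and $b'+t\le_xa'$; at $t'$ we have $a\le_xb+t'$ and $a'\le_xb'+t'$.

If $b<_xb'$, Fact 3 at $t$ gives $\mathrm{sl}(b,b')\ge\mathrm{sl}(a,a')$, and at $t'$ gives $\le$. If $b'<_xb$, the order at $t$ is $b'+t<_xb+t\le_xa<_xa'$, giving $\mathrm{sl}(b,b')\ge\mathrm{sl}(a,a')$; the order at $t'$ is $a<_xa'\le_xb'+t'<_xb+t'$, giving $\le$. So the slopes are equal.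

Now use the equality case of Fact 3 at $t$. Either the concave function is affine on an interval containing all four $x$-coordinates, or the two chords are over the same $x$-interval and hence coincide. In both cases the four positions are collinear. The same holds at $t'$. $\square$

## 8. Two disjoint threshold pairs: the flat case

**Case 1: $\Phi$ contains $(a,b),(a',b')$ with $a\ne a'$, $b\ne b'$.** We show that most $t^i$ lie on one line, and that on this line only harmless thresholds remain, so that a median can play the role of the centerpoint.

**Step 1: most $t^i$, $i\in L\cup R$, are on a line $\Lambda$.** There is at most one $t$ with $\{b+t,b'+t\}=\{a,a'\}$, because a translation preserves the $x$-order. Call it $t^\circ$ if it exists. Let $I$ be the set of $i\in L\cup R$ with $z_i\notin\{a,a',b,b'\}$ and $t^i\ne t^\circ$. At most $4+3=7$ indices are excluded (by (1) for $t^\circ$). So $|I|\ge13$, $|I\cap L|\ge3$, $|I\cap R|\ge3$.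

For $i\in L$, $j\in R$ we have $t^i_x<t^j_x$; otherwise all $t^m_x$, $m\in M$, would be equal, and by (H2) all $t^m$ would coincide, against (1).

Let $i\in I\cap L$, $j\in I\cap R$. As $t^i_x\le d_{ab},d_{a'b'}\le t^j_x$, Lemma 1 applies to $t^i,t^j$. So $\mathrm{sl}(a,a')=\mathrm{sl}(b,b')=:\sigma$, and, with $\ell$ the line $aa'$, we have $b+t^i,b'+t^i\in\ell$ for all $i\in I$. Apply the shear $(x,y)\mapsto(x,y-\sigma x)$ to all points of $\alpha,\beta$ and all $t$'s. It is linear, keeps $x$-coordinates, and maps concave graphs to concave graphs, so hypotheses and conclusion are unaffected. Now $\sigma=0$ and $\ell$ is horizontal. Let *height* mean height above $\ell$, and let $\Lambda=\{t:b+t\in\ell\}$, a horizontal line. Then $t^i\in\Lambda$ for $i\in I$. As $t$ moves along $\Lambda$, the labels of $\beta$ move horizontally, so the height of each label is the same for all $t\in\Lambda$. In particular $a,a',b,b'$ have height $0$.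

**Step 2: all heights are at most $0$.** This step sorts the labels relative to $\ell$. Let $i\in I$. The four positions of $a,a',b,b'$ at $t^i$ are on $\ell$ and on the graph of $f^i$. Since $t^i\ne t^\circ$, they have at least three different $x$-values. So $f^i$ has height $0$ at three places. By concavity $f^i$ has height $0$ between the extreme ones and height $\le0$ elsewhere. (At $t^\circ$ there would be only two places, and $f^i$ could rise between them; this is why $t^\circ$ was excluded.) Given a label $u$, choose $i\in I$ with $z_i\ne u$; its position at $t^i$ is on the graph of $f^i$. So for $t\in\Lambda$ all labels have height $\le0$.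

Let $\alpha_0\ni a,a'$ and $\beta_0\ni b,b'$ be the sets of labels of height $0$. Since $\alpha$ lies on a concave graph, an element strictly between two elements of $\alpha_0$ has height $\ge0$, hence $0$. So every other element of $\alpha$ is left of all of $\alpha_0$ or right of all of it, and similarly for $\beta$. This gives
$$\alpha=\alpha_-\sqcup\alpha_0\sqcup\alpha_+,\qquad\beta=\beta_-\sqcup\beta_0\sqcup\beta_+ .$$

**Step 3: order changes outside $\alpha_0\times\beta_0$ are excluded.** Let $i\in I$. The set $J_i$ where $f^i$ has height $0$ is an interval, as $f^i$ is concave with maximal height $0$. It contains the $x$-coordinates of $a,a',b+t^i,b'+t^i$. Consider $(u,w)\in\alpha\times\beta$ with $z_i\notin\{u,w\}$. If $u\in\alpha_-$, then $u$ has negative height and is left of $a$, so it is left of $J_i$; if $u\in\alpha_0$, it is in $J_i$; if $u\in\alpha_+$, it is right of $J_i$. The same holds for $w$, using $b$. Hence, if $u$ and $w$ have different subscripts, their strict order at $t^i$ is dictated by the subscripts: $-$ before $0$ before $+$.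

Now let $i\in I\cap L$, $j\in I\cap R$, $z_i,z_j\notin\{u,w\}$, $(u,w)\notin\alpha_0\times\beta_0$. We claim
$$d_{uw}\notin[t^i_x,t^j_x]. \tag{3}$$
If the subscripts differ, the strict order at $t^i$ and at $t^j$ is the same, so $d_{uw}$ is not in the interval. If they agree, then $(u,w)\in\alpha_-\times\beta_-$ or $\alpha_+\times\beta_+$. Suppose $d_{uw}\in[t^i_x,t^j_x]$. Apply Lemma 1 to the pairs $(u,w),(a,b)$; here $u\ne a$ and $w\ne b$ because the heights differ, and $\{u,a,w,b\}$ is good at $t^i$ and $t^j$. It puts $w+t^i$ and $w+t^j$ on line $ua$. As $t^j-t^i$ is horizontal and nonzero, line $ua$ is horizontal. But $u$ has negative height and $a$ has height $0$, a contradiction.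

**Step 4: trimming.** This step turns (3), which depends on $i,j$, into one interval valid for all pairs. Let $I\cap L=\{i_1<\dots<i_p\}$ and $I\cap R=\{j_1<\dots<j_q\}$, $p,q\ge3$. Let
$$I'=\{i_3,\dots,i_p\}\cup\{j_1,\dots,j_{q-2}\},\qquad Q=[t_x^{i_3},t_x^{j_{q-2}}].$$
Then $|I'|=|I|-4\ge9$, and $t^i_x\in Q$ for $i\in I'$. For any pair $(u,w)\notin\alpha_0\times\beta_0$ there are $i\in\{i_1,i_2,i_3\}$ and $j\in\{j_{q-2},j_{q-1},j_q\}$ with $z_i,z_j\notin\{u,w\}$, since two labels cannot meet three distinct $z$'s. By (3), $d_{uw}\notin[t^i_x,t^j_x]\supset Q$. So for $t_x\in Q$ the strict order of $u,w$ is constant, and if the subscripts differ it is the one they dictate.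

**Step 5: a median works.** Let $\tau$ be a median of the points $t^i$, $i\in I'$, on $\Lambda$: it is one of these points, at least $4$ indices of $I'$ have $t^i_x\le\tau_x$, and at least $4$ have $t^i_x\ge\tau_x$. Then $\tau\in\Lambda$ and $\tau_x\in Q$. Let $S$ be a triple of labels.

- *$S$ does not contain both an $\alpha_0$-label and a $\beta_0$-label.* If $S$ is pure, it is good. If it is mixed, its order is fixed and strict for $t_x\in Q$, so $H_S$ is defined, and $H_S\cap\Lambda$ is empty, all of $\Lambda$, or a closed half-line. By (2) it contains $t^i$ for all but at most $3$ of the $i\in I'$. If it missed $\tau$, it would miss every $t^i$ on one side of $\tau$ together with those equal to $\tau$, at least $4$ indices. So $\tau\in H_S$.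
- *$S$ contains $u\in\alpha_0$, $w\in\beta_0$ and a third label $s$.* If $s$ has height $0$, all three positions lie on the horizontal line $\ell$, and $S$ is good. Otherwise $s$ has negative height, and by Step 4 (or, within one of $\alpha,\beta$, by Step 2) it is strictly left of both $u,w$ or strictly right of both. The positions of $u,w$ are on $\ell$, so they coincide or have different $x$. If they coincide, $S$ occupies two points with different $x$ and is good. If not, the middle position has height $0$, and the outer ones have heights $0$ and negative, so $S$ is good.

Hence all labels are good at $\tau$, which is one of the $t^i$. $\square$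

## 9. All thresholds through one label: the star case

**Case 2: neither Case 0 nor Case 1.** Now a single label of $\beta$ crosses labels of $\alpha$ while everything else keeps its order. We put this label exactly on top of one of the labels it crosses, so that it no longer matters.

**Step 1: a star.** This step finds the common label. The set $\Phi$ is nonempty, since every block has a threshold in its range. Not being in Case 1, any two pairs in $\Phi$ share an element. If two different pairs share $b$, say $(a,b),(a',b)$, then any further pair meets both, so it contains $b$ or both $a$ and $a'$; the latter is impossible. So all pairs of $\Phi$ contain $b$. Likewise with the roles exchanged. Hence all pairs of $\Phi$ share a common $b^*\in\beta$ or a common $a^*\in\alpha$.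

The latter situation becomes the former if we exchange $\alpha$ and $\beta$ and replace $t$ by $-t$, with the indices reversed, $i\mapsto111-i$. Indeed $\alpha\cup(\beta+t)$ is a translate of $\beta\cup(\alpha-t)$, so goodness is preserved; thresholds change sign; $M$ goes to $M$ and $B_s$ to $B_{10-s}$. So assume that all pairs of $\Phi$ contain $b^*$.

Number $\alpha=\{a_1<_xa_2<_x\cdots\}$. Since $d_{ab^*}=a_x-b^*_x$ increases with $a_x$, the set $\{a:(a,b^*)\in\Phi\}$ consists of consecutive elements $a_m,a_{m+1},\dots,a_{m'}$.

**Step 2: three crossed labels well inside.** This step provides room on both sides of the translation we will choose. For $s=1,3,5,7,9$ pick a threshold $\theta_s\in\mathrm{range}(B_s)$; as it is in $\mathrm{range}(M)$, it belongs to a pair $(a,b^*)$ with $a\in\{a_m,\dots,a_{m'}\}$. Let $\theta_3=d_{a_cb^*}$, $\theta_5=d_{a_jb^*}$, $\theta_7=d_{a_db^*}$. By (1) and (H2), $t_x$ is not constant on $B_4$ nor on $B_6$, so $\theta_3<\theta_5<\theta_7$ and $m\le c<j<d\le m'$.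

Put $y^i:=b^*+t^i$, the position of $b^*$ at $t^i$. For $i\in B_2$ we have $\theta_1\le t^i_x\le\theta_3$, and for $k\in B_8$ we have $\theta_7\le t^k_x\le\theta_9$. Adding $b^*_x$:
$$i\in B_2:\ a_m\le_xy^i\le_xa_c<_xa_j;\qquad k\in B_8:\ a_j<_xa_d\le_xy^k\le_xa_{m'}. \tag{4}$$

**Step 3: the fixed order $\pi'$ of the other labels.** For $t_x\in\mathrm{range}(M)$ the labels of $\alpha\sqcup(\beta\setminus\{b^*\})$ have a fixed strict $x$-order, because every threshold in $\mathrm{range}(M)$ involves $b^*$. Call it $\pi'$. We need to know where the elements $b\ne b^*$ sit. If $b<_xb^*$, then at $t=t^{\min M}$ we have $b+t<_xb^*+t\le_xa_m$, since $d_{a_mb^*}\ge t^{\min M}_x$; so $b$ precedes $a_m$ in $\pi'$. If $b>_xb^*$, then at $t=t^{\max M}$ we have $b+t>_xb^*+t\ge_xa_{m'}$; so $b$ follows $a_{m'}$ in $\pi'$. Hence $a_m,\dots,a_{m'}$, at least three labels, are consecutive in $\pi'$.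

**Step 4: the claim and its reduction.** We claim that *all labels are good at $p:=a_j-b^*$*. Note $p_x=\theta_5\in\mathrm{range}(M)$.

As $b^*+p=a_j$, the label $b^*$ adds no new position, and it suffices to treat $\alpha\sqcup(\beta\setminus\{b^*\})$. Its positions at $p$ have strictly increasing $x$ along $\pi'$. By Fact 4 it suffices that each triple $S$ of *consecutive* labels of $\pi'$ is good at $p$. Pure triples are good, so let $S$ be mixed, and suppose $p\notin H_S$, where $H_S$ belongs to the order $\pi'$ and the interval $\mathrm{range}(M)$.

Choose $i\in B_2$ and $k\in B_8$ with $z_i,z_k\notin S\cup\{a_c,a_d,a_j,b^*\}$. This excludes at most $7$ of the $10$ indices in each block. By (2), $t^i,t^k\in H_S$. Let $\sigma$ be the slope of the boundary of $H_S$. Note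
$$t^i-p=y^i-a_j,\qquad t^k-p=y^k-a_j,\qquad y^i<_xa_j<_xy^k .$$

**Step 5: upper half-planes.** Let $S$ have the order type $(a,b,a')$, $(a,b,b')$ or $(b,b',a)$. Goodness means, respectively, that $b+t$ is on or above line $aa'$, or (in the last two types) that $a$ is on or below the line through $b+t,b'+t$. Each condition persists if $t$ moves up, so $H_S$ is an upper half-plane. As $p$ is strictly below its boundary and $t^i,t^k$ are on or above it, both $t^i$ and $t^k$ are strictly above the line of slope $\sigma$ through $p$. Since $t^i$ is left and $t^k$ right of $p$,
$$\mathrm{sl}(y^i,a_j)<\sigma<\mathrm{sl}(a_j,y^k).$$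
But (4) and Fact 3 for $f^i$, the concavity of $\alpha$, and Fact 3 for $f^k$ give, in this order,
$$\mathrm{sl}(y^i,a_j)\ge\mathrm{sl}(a_c,a_j)\ge\mathrm{sl}(a_j,a_d)\ge\mathrm{sl}(a_j,y^k),$$
a contradiction.

**Step 6: lower half-planes.** The remaining types are $(a,a',b)$ and $(b,a,a')$, where $\sigma=\mathrm{sl}(a,a')$ and $b+t$ must be on or below line $aa'$, and $(b,a,b')$, where $\sigma=\mathrm{sl}(b,b')$ and $a$ must be on or above the line through $b+t,b'+t$. Here $H_S$ is a lower half-plane, and as in Step 5, with all signs reversed,
$$\mathrm{sl}(y^i,a_j)>\sigma>\mathrm{sl}(a_j,y^k). \tag{5}$$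
In each type we contradict (5) with one application of Fact 3, at the far left with $f^i$ or at the far right with $f^k$. It is here that $S$ must be consecutive.

*Type $(a,a',b)$.* By Step 3, $b$ follows $a_{m'}$ or precedes $a_m$. As $b$ directly follows $a'$, in the first case $a'\ge_xa_{m'}$, in the second $a'<_xa_m$.

If $a'\ge_xa_{m'}$: since $a$ directly precedes $a'$ and $a_{m'-1}$ directly precedes $a_{m'}$ in $\pi'$, we have $a\ge_xa_{m'-1}\ge_xa_j$. Also $y^k\le_xa_{m'}\le_xa'$. Fact 3 for $f^k$ over the intervals from $a_j$ to $y^k$ and from $a$ to $a'$ gives $\mathrm{sl}(a_j,y^k)\ge\sigma$, contradicting (5).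

If $a'<_xa_m$: then $a<_xa_m\le_xy^i$ and $a'<_xa_j$. Fact 3 for $f^i$, intervals $a$ to $a'$ and $y^i$ to $a_j$, gives $\sigma\ge\mathrm{sl}(y^i,a_j)$, contradicting (5).

*Type $(b,a,a')$.* As $b$ directly precedes $a$, either $b$ precedes $a_m$ and $a\le_xa_m$, or $b$ follows $a_{m'}$ and $a>_xa_{m'}$.

If $a\le_xa_m$: then $a\le_xy^i$, and since $a'$ directly follows $a$ while $a_{m+1}$ directly follows $a_m$, $a'\le_xa_{m+1}\le_xa_j$. Fact 3 for $f^i$ gives $\sigma\ge\mathrm{sl}(y^i,a_j)$, contradicting (5).

If $a>_xa_{m'}$: then $a_j\le_xa$ and $y^k\le_xa_{m'}<_xa'$. Fact 3 for $f^k$ gives $\mathrm{sl}(a_j,y^k)\ge\sigma$, contradicting (5).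

*Type $(b,a,b')$.* Here $b<_xb'$.

If $b'<_xb^*$: then $b+t^i<_xb^*+t^i=y^i$, and $b'$ precedes $a_m$, so $b'+t^i<_xa_m\le_xa_j$. Fact 3 for $f^i$, intervals $b+t^i$ to $b'+t^i$ and $y^i$ to $a_j$, gives $\sigma\ge\mathrm{sl}(y^i,a_j)$, contradicting (5).

If $b>_xb^*$: then $b$ follows $a_{m'}$, so $a_j\le_xa_{m'}<_xb+t^k$, and $y^k=b^*+t^k<_xb'+t^k$. Fact 3 for $f^k$ gives $\mathrm{sl}(a_j,y^k)\ge\sigma$, contradicting (5).

If $b<_xb^*<_xb'$: then all of $a_m,\dots,a_{m'}$, at least three labels, lie between $b$ and $b'$ in $\pi'$, so $b,a,b'$ are not consecutive. This case does not occur.

This proves the claim. In each of the three cases the translation found has its $x$-coordinate between $\min_it^i_x$ and $\max_it^i_x$. This completes the proof of Proposition A, and with it that of Theorem 1. $\blacksquare$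

The number $438$ can now be read off. The proposition needs $110=10+90+10$ removed points in one of four classes, two points $l,r$ are set aside, and $4\cdot109+1+2=439$ points suffice for that.

## 10. Bounded infinite sets, and a parabola

**Proof of Theorem 2(a), bounded sets.** Let $X$ be bounded with all subsets of at most $438$ points feasible. By Theorem 1 all finite subsets of $X$ are feasible. If $X$ is collinear, it lies on a side of a rectangle. Otherwise fix a set $F_0\subset X$ of three noncollinear points. The plan is a compactness argument over centers, and the point to watch is that the centers for finite subsets might escape to infinity.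

For finite $F$ with $F_0\subset F\subset X$ let $G(F)$ be the set of $t\in D:=2\,\overline{\operatorname{conv}X}$ with $F\cup(t-F)\subset\partial\operatorname{conv}(F\cup(t-F))$. The set $D$ is compact.

**Step 1: $G(F)$ is compact.** It is enough that its defining condition is closed in $t$. This holds because membership in the interior of a hull persists under small perturbations. In detail: if a disc of radius $\rho$ about $q$ is in $\operatorname{conv}P$, $P$ finite, then $\max_{P}\langle\cdot,u\rangle-\langle q,u\rangle\ge\rho$ for all unit vectors $u$. Moving all points by less than $\rho/3$ leaves this difference at least $\rho/3$, so $q$ stays in the interior.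

**Step 2: $G(F)\ne\emptyset$.** This step brings a center back to the bounded region. Let $F$ lie on the boundary of a body symmetric about $t/2$, so $F\subset\partial H$ with $H=\operatorname{conv}(F\cup(t-F))$ by Fact 1, and $t-F\subset\partial H$ by symmetry. If $t/2\in\operatorname{conv}F$, then $t\in D$ and $t\in G(F)$.

Otherwise some line through $t/2$ has $F$ strictly on one side, and $t-F$ strictly on the other. This line passes through the center of $H$, an interior point, and cuts $\partial H$ into two arcs. Let $x_1,\dots,x_m$ be the points of $F$ in counterclockwise order along their arc. The reflection $s\mapsto t-s$ preserves orientation, so the counterclockwise order of all $2m$ (distinct) points along $\partial H$ is $x_1,\dots,x_m,t-x_1,\dots,t-x_m$. Since all vertices of $H$ are among them, the segments between consecutive points run along $\partial H$. Their vectors are $e_1,\dots,e_{m-1},v,-e_1,\dots,-e_{m-1},-v$ with $e_i=x_{i+1}-x_i$ and $v=t-x_1-x_m$. Along the boundary of a convex polygon the direction turns monotonically, by $2\pi$ in total. By symmetry, the turning from $e_1$ to $-e_1$ equals that from $-e_1$ back to $e_1$, so it is $\pi$. Therefore the arguments satisfy $\theta_1\le\dots\le\theta_{m-1}\le\theta_1+\pi$.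 As $F\supset F_0$ is not collinear, Fact 2 applies: $F$ lies on the boundary of a convex polygon symmetric about $t_0/2$ with $t_0=x_1+x_m$. By Fact 1 and symmetry $F\cup(t_0-F)\subset\partial\operatorname{conv}(F\cup(t_0-F))$. Since $t_0\in2\operatorname{conv}F\subset D$, we get $t_0\in G(F)$.

**Step 3: one center for all of $X$.** If $t\in G(F\cup F')$, then $t\in G(F)\cap G(F')$, because the interior of the smaller hull is contained in that of the larger one. So the compact sets $G(F)$ have the finite intersection property, and there is $t\in\bigcap_FG(F)$. Suppose some $x\in X$ were in $\operatorname{int}\operatorname{conv}(X\cup(t-X))$. By Steinitz' theorem it is in the interior of the hull of at most four points of $X\cup(t-X)$. So there is a finite $F\supset F_0\cup\{x\}$, $F\subset X$, with $x\in\operatorname{int}\operatorname{conv}(F\cup(t-F))$, contradicting $t\in G(F)$. By Fact 1, $X$ is feasible. $\square$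

**Boundedness cannot be dropped.** Let $X$ be the parabola $\{y=x^2\}$. A subset with at most two points is collinear and finite, hence feasible. For a finite subset $x_1,\dots,x_m$, $m\ge3$, ordered by $x$-coordinate, the vectors $e_i=x_{i+1}-x_i$ point to the right and have increasing slopes, so their arguments increase inside $(-\frac\pi2,\frac\pi2)$. By Fact 2 the subset is feasible. But $X$ is unbounded, so it lies on the boundary of no (compact) convex body. $\blacksquare$

## 11. Nine points whose proper subsets are all feasible

**Proof of Theorem 2(b).** Let $u_1=(1,0)$, $u_2=(-\frac12,\frac{\sqrt3}2)$, $u_3=(-\frac12,-\frac{\sqrt3}2)$. Let $u^\perp$ be $u$ rotated by $+90^\circ$, $h=\frac12$, and $\varepsilon>0$ small. Put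
$$a_i^\pm=u_i\pm hu_i^\perp,\qquad x_i=-(1-\varepsilon)u_i,\qquad X=\{a_i^+,a_i^-,x_i:\ i=1,2,3\}.$$
The picture is a regular hexagon of inradius $1$ with sides on the lines $\langle s,u_i\rangle=\pm1$. The points $a_i^\pm$ lie in pairs on three alternate sides, and each $x_i$ lies slightly inside the middle of the opposite side.

**Step 1: $X$ is infeasible.** We show that for every $t$ some $x_i$ is swallowed by the hull. Let $t\in\mathbb R^2$. Since $\sum_i\langle t,u_i\rangle=0$, by rotational symmetry we may assume $\langle t,u_1\rangle=-\tau=\min_i\langle t,u_i\rangle\le0$. So $t=(-\tau,t_y)$, $\tau\ge0$. The inequalities $\langle t,u_2\rangle\ge-\tau$ and $\langle t,u_3\rangle\ge-\tau$ read $\frac\tau2\pm\frac{\sqrt3}2t_y\ge-\tau$, so $|t_y|\le\sqrt3\,\tau$.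

With $u_2^\perp=(-\frac{\sqrt3}2,-\frac12)$ and $u_3^\perp=(\frac{\sqrt3}2,-\frac12)$ one computes
$$a_2^+-x_1=(p,q),\quad a_3^--x_1=(p,-q),\quad p=\tfrac12-\tfrac{\sqrt3}4-\varepsilon>0,\quad q=\tfrac{\sqrt3}2-\tfrac14,\quad \tfrac qp>9 .$$
Also $u_1=\frac12(a_1^++a_1^-)\in\operatorname{conv}X$, so $t-u_1\in\operatorname{conv}(t-X)$, and $(t-u_1)-x_1=(-(\tau+\varepsilon),t_y)$. Here $|t_y|\le\sqrt3\,\tau<\frac qp(\tau+\varepsilon)$. So the negative of this vector, $(\tau+\varepsilon,-t_y)$, is in the open cone spanned by $(p,q)$ and $(p,-q)$. Thus $0$ is a combination with positive coefficients of the three vectors from $x_1$ to $a_2^+$, $a_3^-$, $t-u_1$, which span the plane. Hence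
$$x_1\in\operatorname{int}\operatorname{conv}\{a_2^+,a_3^-,t-u_1\}\subset\operatorname{int}\operatorname{conv}(X\cup(t-X)).$$
By Fact 1, $X$ is not on the boundary of a convex body symmetric about $t/2$. As $t$ was arbitrary, $X$ is infeasible.

**Step 2: reduction to two subsets, and a center.** Subsets of feasible sets are feasible, so it suffices to remove one point. Rotations by $120^\circ$ and the reflection in the $x$-axis (which exchanges $a_1^+$ with $a_1^-$ and $a_2^\pm$ with $a_3^\mp$) preserve $X$. They act transitively on the $x_i$ and on the six points $a_i^\pm$. So it suffices to remove $x_1$ or $a_1^+$. Let $t=(-2\varepsilon,0)$, so that $\langle t,u_2\rangle=\langle t,u_3\rangle=\varepsilon$. For $i=2,3$,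
$$\langle t-a_i^\pm,u_i\rangle=\varepsilon-1=\langle x_i,u_i\rangle,\qquad \langle t-a_i^\pm,u_i^\perp\rangle=\langle t,u_i^\perp\rangle\mp h,\qquad\langle x_i,u_i^\perp\rangle=0,$$
and $|\langle t,u_i^\perp\rangle|\le2\varepsilon<h$. So $x_i$ lies on the segment $[t-a_i^+,t-a_i^-]$ for $i=2,3$.

We also use that "twelve points in a given cyclic order are the vertices of a strictly convex $12$-gon" is an open condition: it says that for each two cyclically consecutive points all the others are strictly on the left of the line through them.

**Step 3: removing $x_1$.** For $\varepsilon=0$ the twelve points $\pm a_i^\pm$ consist of two points in the relative interior of each side of the hexagon, because the half-side is $1/\sqrt3>h$. So they are the vertices of a strictly convex $12$-gon, with $[-a_i^+,-a_i^-]$ as edges. For small $\varepsilon>0$ the points $a_i^\pm$, $t-a_i^\pm$ are still the vertices of a strictly convex $12$-gon in the same cyclic order, with $[t-a_i^+,t-a_i^-]$ as edges. It is symmetric about $t/2$. By Step 2 the points $x_2,x_3$ lie on edges. So $X\setminus\{x_1\}$ is feasible.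

**Step 4: removing $a_1^+$.** For $\varepsilon=0$ we have $x_1=-u_1$, and the twelve points $\pm a_1^-,\pm x_1,\pm a_2^+,\pm a_2^-,\pm a_3^+,\pm a_3^-$ again consist of two points in the relative interior of each side; on the side $\langle s,u_1\rangle=-1$ they are $-u_1$ and $-a_1^-$. So for small $\varepsilon>0$ the points $a_1^-,x_1,a_2^\pm,a_3^\pm$ and their images under $s\mapsto t-s$ are the vertices of a strictly convex $12$-gon symmetric about $t/2$. The segments $[t-a_i^+,t-a_i^-]$, $i=2,3$, are edges of it and contain $x_2,x_3$. So $X\setminus\{a_1^+\}$ is feasible.

Thus all proper subsets of $X$ are feasible while $X$ is not, and every admissible $k$ satisfies $k\ge9$. $\blacksquare$
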